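\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Harmonic self-maps of spheres and the threshold $3+2\sqrt2$}


\begin{abstract}
Harmonic self-maps of $\mathbb S^{m_0+m_1+1}$ of the form
$(\sin t\,x,\cos t\,y)\mapsto(\sin r(t)\,x,\cos r(t)\,y)$ are governed by a singular
boundary value problem for $r$ on $[0,\frac\pi2]$. We show that for $m_0,m_1\ge6$ its only solutions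
are $r(t)=\pm t$. More precisely, for real parameters $m_0,m_1>1$ there are no solutions besides
$\pm t$ if $\min(m_0,m_1)\ge3+2\sqrt2$, and there are infinitely many solutions if
$\min(m_0,m_1)<3+2\sqrt2$.
\end{abstract}

\section{The problem and the results}

Let $2\le m_0\le m_1$ be integers and write
$\mathbb S^{m_0+m_1+1}\subset\mathbb R^{m_0+1}\times\mathbb R^{m_1+1}$. Every point of this sphere has
the form $(\sin t\,x,\cos t\,y)$ with $x\in\mathbb S^{m_0}$, $y\in\mathbb S^{m_1}$,
$t\in[0,\frac\pi2]$. We consider self-maps of the form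
\[
(\sin t\,x,\ \cos t\,y)\longmapsto(\sin r(t)\,x,\ \cos r(t)\,y).
\]
Such a map is harmonic, that is, a critical point
of the energy $E(f)=\int|df|^2$, if and only if $r$ satisfies
\begin{equation}\label{eq:ode}
r''+\bigl(m_0\cot t-m_1\tan t\bigr)r'
=\frac{\sin 2r}{2}\Bigl(\frac{m_0}{\sin^2t}-\frac{m_1}{\cos^2t}\Bigr),\qquad 0<t<\tfrac\pi2 .
\end{equation}
We call \eqref{eq:ode} the \emph{$(m_0,m_1)$-ODE}. The \emph{$(m_0,m_1)$-BVP} asks in addition for
\begin{equation}\label{eq:bc}
r(0)=0,\qquad r(\tfrac\pi2)=\ell\pi+\tfrac\pi2\quad\text{for some }\ell\in\mathbb Z .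
\end{equation}
A solution of the BVP is a function $r\in C^2((0,\frac\pi2))\cap C^0([0,\frac\pi2])$ satisfying
\eqref{eq:ode} and \eqref{eq:bc}; nothing else is assumed. For every choice of $m_0,m_1$ there are the
two solutions $r(t)=t$, which gives the identity map, and $r(t)=-t$, which gives the isometry changing
the sign of the first factor. It is known that for
$2\le m_0\le5$ the BVP has infinitely many solutions. Siffert \cite{Siffert} asks whether there are
solutions other than $\pm t$ when $m_0\ge6$. There are none.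

\begin{theorem}\label{thm:main}
If $m_0,m_1\ge6$, then the only solutions of the $(m_0,m_1)$-BVP, with $\ell\in\mathbb Z$ arbitrary,
are $r(t)=t$ and $r(t)=-t$.
\end{theorem}

Equation \eqref{eq:ode} makes sense for real $m_0,m_1$, and integrality plays no role. The exact
threshold is the following.

\begin{theorem}\label{thm:sharp}
Let $m_0,m_1>1$ be real.
\begin{enumerate}
\item[(a)] If $\min(m_0,m_1)\ge3+2\sqrt2$, the only solutions of the $(m_0,m_1)$-BVP are $r(t)=\pm t$.
\item[(b)] If $\min(m_0,m_1)<3+2\sqrt2$, the $(m_0,m_1)$-BVP has infinitely many solutions.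
\end{enumerate}
\end{theorem}

Since $5<3+2\sqrt2<6$, Theorem~\ref{thm:main} is contained in Theorem~\ref{thm:sharp}(a), and for
integers $2\le m_0\le m_1$ there are exactly two solutions if $m_0\ge6$ and infinitely many if
$m_0\le5$.

\medskip
\noindent\textbf{Where the threshold comes from.}
Every multiple of $\frac\pi2$ is a constant solution of \eqref{eq:ode}. Near $t=0$ the terms with
$m_0$ dominate, and the equation is nearly autonomous in the variable $\log t$. As $t$ increases, $0$
acts there as a saddle and $\frac\pi2$ as an attractor. (Near $t=\frac\pi2$, followed backward from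
that end, the roles are exchanged.) A solution that leaves $0$ with a very large slope therefore
comes close to $\frac\pi2$ while $t$ is still small. The linearization at $\frac\pi2$ of the limiting
autonomous equation is $z''+(m_0-1)z'+m_0z=0$. Its discriminant
$(m_0-1)^2-4m_0=m_0^2-6m_0+1$ is negative for $1<m_0<3+2\sqrt2$ and nonnegative for
$m_0\ge3+2\sqrt2$. In the first case $\frac\pi2$ is a spiral point. Steep solutions oscillate around
$\frac\pi2$ more and more often as the slope grows, and each change in the number of oscillations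
produces a solution of the BVP. In the second case $\frac\pi2$ is a node, the oscillations disappear,
and one may guess that the additional solutions disappear too. The same applies to $m_1$ at the other
end, which is why the minimum appears in Theorem~\ref{thm:sharp}.

The guess is not yet a proof. The autonomous equation is only a limit; for moderate slopes the
coefficients vary, and nothing said so far prevents a solution from crossing $\frac\pi2$. We have to
exclude \emph{every} further solution, for all $\ell$.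

\medskip
\noindent\textbf{Plan of the uniqueness proof.}
We shoot from both ends to the point where the right-hand side of \eqref{eq:ode} changes sign
through its coefficient, $m_0/\sin^2t=m_1/\cos^2t$. An explicit comparison function shows that a
solution starting at either end is strictly monotone up to this point and has moved away from its
boundary value by less than $\frac{3\pi}4$ (Lemma~\ref{lem:key}). Matching the two halves of a
solution that is positive near $t=0$ forces $\ell=0$. Finally, the difference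
$\log\tan r-\log\tan t$ to the identity moves away from zero, whatever its sign, as one moves away from the end
(Lemma~\ref{lem:drift}). Seen from the two ends this gives opposite statements at the meeting point
unless $r(t)=t$. Section~\ref{sec:frozen} shows the comparison argument on the autonomous limit,
where it takes a few lines. Sections~\ref{sec:left}--\ref{sec:unique} contain the proof of (a), and
part (b) is proved in Section~\ref{sec:many}.

Throughout, $\nu_*:=3+2\sqrt2=(1+\sqrt2)^2$.

\section{The logarithmic variable}\label{sec:log}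

Let $\nu,\mu>1$ be real and consider the $(\nu,\mu)$-ODE, that is, \eqref{eq:ode} with $m_0=\nu$,
$m_1=\mu$. Put
\[
x=\log\tan t\in\mathbb R,\qquad T=e^{2x}=\tan^2t,\qquad \sigma=\sin^2t=\frac T{1+T},\qquad A=\nu+\mu .
\]
Then $r_x=\sin t\cos t\,r'$ and
$r_{xx}=\sin^2t\cos^2t\,r''+\sin t\cos t(\cos^2t-\sin^2t)r'$. Multiplying the ODE by
$\sin^2t\cos^2t$ turns it into
\begin{equation}\label{eq:log}
r_{xx}+g\,r_x=h\,\frac{\sin2r}2,\qquad
g=\frac{(\nu-1)-(\mu-1)T}{1+T},\qquad h=\frac{\nu-\mu T}{1+T}.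
\end{equation}
We use the following facts.
\begin{itemize}
\item $g=h+\tanh x$. Moreover $h=\nu-A\sigma$ and $g=\nu-1-(A-2)\sigma$ are strictly decreasing in $x$.
\item $h>0$ exactly for $x<x_h$, where $e^{2x_h}=T_h:=\nu/\mu$. We call $x_h$ the \emph{balance
point}.
\item For $\rho=\sin^{\nu-1}t\cos^{\mu-1}t$ we have $\rho_x=g\rho$, so \eqref{eq:log} is equivalent to
\begin{equation}\label{eq:div}
(\rho r_x)_x=\rho h\,\frac{\sin2r}2 .
\end{equation}
As $x\to-\infty$, $\rho\sim e^{(\nu-1)x}$.
\item The coefficients are bounded and $\sin2r$ is bounded and Lipschitz in $r$. So initial value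
problems for \eqref{eq:log} have unique solutions, defined for all $x\in\mathbb R$. The identity $r=t$
is $r=\arctan e^x$.
\end{itemize}
The two ends of the interval are interchanged by a reflection.

\begin{lemma}\label{lem:reflect}
Let $r$ solve the $(\nu,\mu)$-BVP with $r(\frac\pi2)=\ell\pi+\frac\pi2$. Then
$S(\tau)=\ell\pi+\frac\pi2-r(\frac\pi2-\tau)$ solves the $(\mu,\nu)$-BVP with the same $\ell$, and
$S\not\equiv0$. The logarithmic variable of $S$ is $\xi=\log\tan\tau=-x$, its balance point is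
$\xi_h=-x_h$, and $S_\xi=r_x$ at corresponding points. Applying the construction to $S$ gives back
$r$.
\end{lemma}

\begin{proof}
With $t=\frac\pi2-\tau$ we have $S'=r'$, $S''=-r''$ and $\sin2S=\sin(\pi-2r)=\sin2r$, and
sine and cosine are exchanged. So minus the $(\nu,\mu)$-ODE for $r$ is the $(\mu,\nu)$-ODE for $S$.
Also $S(0)=0$ and $S(\frac\pi2)=\ell\pi+\frac\pi2-r(0)=\ell\pi+\frac\pi2$. If $S\equiv0$, then
$r\equiv\ell\pi+\frac\pi2\ne0=r(0)$, which is impossible. Finally $\tan\tau=1/\tan t$ gives $\xi=-x$,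
while $e^{2\xi_h}=\mu/\nu$ gives $\xi_h=-x_h$; and $S=\ell\pi+\frac\pi2-r$ gives $S_\xi=r_x$. The last
statement is immediate.
\end{proof}

\section{The autonomous limit: node and spiral}\label{sec:frozen}

As $x\to-\infty$ the coefficients in \eqref{eq:log} tend to $\nu-1$ and $\nu$. If we follow a solution
with $r\sim ve^x$ in the variable $\xi=x+\log v$ and let $v\to\infty$, we obtain the \emph{frozen
equation}
\begin{equation}\label{eq:frozen}
R''+(\nu-1)R'=\nu\,\frac{\sin2R}2 .
\end{equation}
It shows the comparison argument in its simplest form, and its oscillating regime is needed in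
Section~\ref{sec:many}. We begin with an elementary fact, which will be used twice.

\begin{lemma}\label{lem:conv}
Let $g,h\in C^1([a,\infty))$ be bounded with bounded derivatives, $h(x)\to h_\infty\ne0$ as
$x\to\infty$. Let $r$ satisfy $r''+gr'=h\frac{\sin2r}2$ on $[a,\infty)$ with $r'$ bounded and
$\int_a^\infty r'^2<\infty$. Then $r'\to0$ and $r\to j\frac\pi2$ for some $j\in\mathbb Z$.
\end{lemma}

\begin{proof}
By the equation $r''$ is bounded and, after differentiating it, so is $r'''$. The function $f=r'^2\ge0$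
is integrable and $f'$ is bounded. If $f(x_n)\ge\varepsilon>0$ along some $x_n\to\infty$, then
$f\ge\varepsilon/2$ on intervals $[x_n,x_n+c]$ with $c>0$ independent of $n$; infinitely many of them
are disjoint, contradicting integrability.
Hence $r'\to0$. With $K=\sup|r'''|$, Taylor's formula gives
$|r'(x+\tau)-r'(x)-\tau r''(x)|\le K\tau^2/2$ for $\tau>0$; letting $x\to\infty$ we get
$\limsup|r''|\le K\tau/2$ for every $\tau>0$, so $r''\to0$. Therefore $h\sin2r\to0$, hence
$\sin2r\to0$, and by continuity $r$ converges to one zero of $\sin 2r$.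
\end{proof}

The linearization of \eqref{eq:frozen} at $\frac\pi2$ is $z''+(\nu-1)z'+\nu z=0$, with characteristic
polynomial
\[
q(j)=j^2+(\nu-1)j+\nu .
\]

\begin{proposition}\label{prop:frozen}
Let $\nu>1$ and let $R$ solve \eqref{eq:frozen} with $R,R'\to0$ as $\xi\to-\infty$ and $R>0$ near
$-\infty$.
\begin{enumerate}
\item[(i)] If $\nu\ge\nu_*$, then $0<R<\frac\pi2$ and $R'>0$ on $\mathbb R$.
\item[(ii)] If $\nu<\nu_*$, then $R-\frac\pi2$ has infinitely many zeros, all simple.
\end{enumerate}
\end{proposition}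

\begin{proof}
(i) Let $\rho=e^{(\nu-1)\xi}$. As long as $0<R<\frac\pi2$ we have $(\rho R')'=\rho\nu\frac{\sin2R}2>0$,
and $\rho R'\to0$ at $-\infty$; hence $R'>0$. So if the claim fails, there is a first point $\xi_1$ with
$R(\xi_1)=\frac\pi2$, and $R'(\xi_1)>0$. Put $w=R-\frac\pi2$. Then
$w''+(\nu-1)w'=-\nu\frac{\sin2w}2$, and $\frac{\sin2w}{2w}<1$ for $w\ne0$: the nonlinear equation
oscillates more slowly than its linearization. We compare with a positive function on which the
linearized operator is nonpositive. The exponential $\Psi=e^{j\xi}$ is such a function when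
$q(j)\le0$, and $j=-1-\sqrt2$ works for all $\nu\ge\nu_*$, because for every real $\eta$
\begin{equation}\label{eq:qstar}
-q(-1-\eta)=\eta\nu-(1+\eta)(2+\eta),\qquad\text{so}\qquad -q(-1-\sqrt2)=\sqrt2\,(\nu-\nu_*)=:c_0\ge0 .
\end{equation}
(At $\nu=\nu_*$ this $j$ is the double root $-\frac{\nu-1}2$ of $q$.) Thus
$(\rho\Psi')'=-\rho(\nu+c_0)\Psi$. Let $W=\rho(w\Psi'-w'\Psi)$. Since
$\rho\Psi=e^{(\nu-2-\sqrt2)\xi}\to0$ at $-\infty$ and $\Psi'=j\Psi$, while $w$ and $w'$ are bounded
there, also $W\to0$. On $(-\infty,\xi_1)$ we have $w<0$ and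
\[
W'=w(\rho\Psi')'-\Psi(\rho w')'
=-\rho\Psi w\Bigl[\nu\Bigl(1-\frac{\sin2w}{2w}\Bigr)+c_0\Bigr]>0 .
\]
Hence $W(\xi_1)>0$. But $w(\xi_1)=0$ gives $W(\xi_1)=-\rho w'\Psi|_{\xi_1}<0$, a contradiction.

(ii) Let $\mathcal E=R'^2-\nu\sin^2R$. Then $\mathcal E'=-2(\nu-1)R'^2\le0$ and $\mathcal E\to0$ at
$-\infty$, so $\mathcal E\le0$. If $\mathcal E$ vanished at some point, it would vanish to the left of
it, so $R$ would be constant there, hence equal to its limit $0$, contradicting $R>0$ near $-\infty$.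
So $\mathcal E<0$ everywhere.
In particular $\sin R\ne0$, so $R\in(0,\pi)$, and $R'^2\le\nu$. Since $\mathcal E\ge-\nu$, also
$\int R'^2<\infty$. By Lemma~\ref{lem:conv}, $R'\to0$ and $R$ tends to $0$, $\frac\pi2$ or $\pi$ as
$\xi\to\infty$. The limits $0$ and $\pi$ would give $\mathcal E\to0$, impossible for a negative
nonincreasing function. So $w=R-\frac\pi2\to0$. Writing $w=e^{-(\nu-1)\xi/2}Z$ we get
\[
Z''+\Bigl(\nu c-\frac{(\nu-1)^2}4\Bigr)Z=0,\qquad c=\frac{\sin2w}{2w}\to1
\]
($c=1$ where $w=0$). The coefficient tends to $\nu-\frac{(\nu-1)^2}4=\frac14(-\nu^2+6\nu-1)$, which is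
positive since $1<\nu<\nu_*$. Once it exceeds some $\kappa^2>0$, Sturm's comparison theorem with
$z''+\kappa^2z=0$ gives a zero of $Z$ in every interval of length $\pi/\kappa$. A zero of $R-\frac\pi2$
is simple, since otherwise $R\equiv\frac\pi2$.
\end{proof}

\section{Solutions starting at the left end}\label{sec:left}

We return to \eqref{eq:log} with $\nu,\mu>1$. The boundary condition $r(0)=0$ says only that $r\to0$ as
$x\to-\infty$; the next lemma supplies the information on $r_x$.

\begin{lemma}\label{lem:left}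
Let $r\not\equiv0$ solve \eqref{eq:log} with $r\to0$ as $x\to-\infty$. Then $r_x\to0$ and
$\rho r_x\to0$ as $x\to-\infty$, and $r\,r_x>0$ near $-\infty$. In particular $r$ has a constant
nonzero sign near $-\infty$.
\end{lemma}

\begin{proof}
The right side of \eqref{eq:div} is integrable near $-\infty$ because $\rho\sim e^{(\nu-1)x}$ and
$\nu>1$. So $\rho r_x$ has a limit $c$ at $-\infty$. If $c\ne0$, then $r_x\sim c\rho^{-1}$ and $r$ is
unbounded; hence $c=0$ and
$r_x=\rho^{-1}\int_{-\infty}^x\rho h\frac{\sin2r}2$. As $\rho^{-1}\int_{-\infty}^x\rho|h|$ is bounded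
near $-\infty$ and $r\to0$, we get $r_x\to0$. Choose $X<x_h$ with $|r|<\frac\pi2$ on $(-\infty,X]$.
There $h>0$, so
\[
(\rho rr_x)_x=\rho\Bigl(r_x^2+h\,r\,\frac{\sin2r}2\Bigr)\ge0,
\]
with strict inequality where $r\ne0$, and $\rho rr_x\to0$ at $-\infty$. By uniqueness $r$ vanishes on no
interval. Hence $\rho rr_x$ is strictly increasing, and so positive, on $(-\infty,X]$.
\end{proof}

Next we compare $r$ with the identity. The natural quantity is $d=\log\tan r-\log\tan t$, which
vanishes identically for $r=t$.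

\begin{lemma}\label{lem:drift}
Let $r$ solve \eqref{eq:log}, $r\to0$ as $x\to-\infty$, and $0<r<\frac\pi2$ on $I=(-\infty,x_0]$. Put
$u=\log\tan r$ and $d=u-x$ on $I$. Then either $d\equiv0$, and $r(t)=t$ on all of $(0,\frac\pi2)$, or
$d\,d_x>0$ at every point of $I$.
\end{lemma}

\begin{proof}
\emph{The equation for $u$.} We have $r_x=\frac12\sin2r\,u_x$, hence
$r_{xx}=\frac12\sin2r\,(u_{xx}+\cos2r\,u_x^2)$, and $\cos2r=\frac{1-\tan^2r}{1+\tan^2r}=-\tanh u$. So
\eqref{eq:log} becomes
\begin{equation}\label{eq:u}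
u_{xx}=\tanh u\;u_x^2-g\,u_x+h .
\end{equation}

\emph{$p:=u_x$ is bounded near $-\infty$.} By Lemma~\ref{lem:left}, $r_x>0$ and so $p>0$ near
$-\infty$; also $u\to-\infty$, $g\to\nu-1>0$ and $h\to\nu$ from below. Choose $X_1\in I$ such that for
$x\le X_1$
we have $p>0$, $u<0$, $\tanh u\le-\frac34$, $g\ge0$, $0\le h\le\nu$. Then $p_x\le-\frac34p^2+\nu$, and
so $p_x\le-\frac12p^2$ wherever $p\ge2\sqrt\nu$. Suppose $p(x_a)\ge2\sqrt\nu$ for some $x_a\le X_1$.
Going to the left $p$ increases, so $p\ge2\sqrt\nu$ and $(1/p)_x\ge\frac12$ on $(-\infty,x_a]$; then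
$1/p$ becomes negative, a contradiction. Thus $0<p<2\sqrt\nu$ on $(-\infty,X_1]$. Consequently
$d_x=p-1$ is bounded and $d=O(1+|x|)$ there.

\emph{The equation for $d$.} Substituting $h=g-\tanh x$ in \eqref{eq:u} we obtain
\[
d_{xx}=\tanh u\,(p^2-1)+(\tanh u-\tanh x)-g(p-1)
=(\tanh u-\tanh x)+b\,d_x,\qquad b=\tanh u\,(1+p)-g .
\]
The first term has the sign of $d=u-x$, so it pushes $d$ away from $0$. To remove the damping term, put
$M(x)=\exp(-\int_{X_1}^xb)$. Then
\begin{equation}\label{eq:Mdd}
(M\,d\,d_x)_x=M\bigl(d_x^2+d\,(\tanh u-\tanh x)\bigr)\ge0,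
\end{equation}
with equality at a point only if $d=d_x=0$ there. For $x\le X_1$ we have $u<0$ and $p>0$, so $b\le-g$
and
\[
M(x)=\exp\Bigl(\int_x^{X_1}b\Bigr)\le\exp\Bigl(-\int_x^{X_1}g\Bigr)=\frac{\rho(x)}{\rho(X_1)},
\]
which decays exponentially. Hence $M\,d\,d_x\to0$ at $-\infty$, and $d\,d_x\ge0$ on $I$. If $d\,d_x=0$
at some $\bar x\in I$, then $M\,d\,d_x$, being nondecreasing, vanishes on $(-\infty,\bar x]$, so
$d\equiv0$ there by the
equality case of \eqref{eq:Mdd}. This means $r=\arctan e^x$ on $(-\infty,\bar x]$, and by uniqueness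
$r(t)=t$ everywhere.
\end{proof}

\section{Arrival at the balance point}\label{sec:key}

At the balance point $x_h$ the coefficient $h$ in \eqref{eq:log} changes sign. This section controls
solutions up to $x_h$. The method is that of Proposition~\ref{prop:frozen}(i), and the first task is to
replace the exponential used there.

\subsection{The comparison function}

The linearization of \eqref{eq:log} at $\frac\pi2$ is $L\Psi=0$ with
$L\Psi=\Psi_{xx}+g\Psi_x+h\Psi$. From \eqref{eq:log},
\begin{equation}\label{eq:Lexp}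
(1+T)\,L e^{jx}=e^{jx}\bigl[q(j)+(j+1)(j-\mu)T\bigr],
\end{equation}
because $j^2-(\mu-1)j-\mu=(j+1)(j-\mu)$. For $j=-1-\eta$ with $\eta>0$ the coefficient of $T$ is
$\eta(\mu+1+\eta)>0$. It has the wrong sign: a single exponential need not satisfy $L\Psi\le0$ any
more, and for $\nu=\nu_*$, $\eta=\sqrt2$ it does so nowhere. We
add a second exponential that is small relative to the first near $-\infty$ and try
\[
\Psi=e^{-(1+\eta)x}(1-kT)=e^{-(1+\eta)x}-k\,e^{(1-\eta)x},\qquad k>0 .
\]
This function changes sign at $T=1/k$, so the useful property is now $L\Psi=-V\Psi$ with $V\ge0$. For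
$V$ to be regular where $\Psi$ vanishes, $e^{(1+\eta)x}(1+T)L\Psi$, which is a quadratic polynomial in
$T$, must be divisible by $1-kT$. That is one condition, and it determines $k$.

\begin{lemma}\label{lem:psi}
Let $\nu,\mu>1$, $0<\eta<2$, $\nu>1+2\eta$, and put
\[
k=\frac{\mu+2\eta-1}{\nu-1-2\eta},\qquad c_0=\eta\nu-(1+\eta)(2+\eta),\qquad c_1=(2-\eta)(\mu+\eta-1)>0 .
\]
Then $\Psi=e^{-(1+\eta)x}(1-kT)$ satisfies
\begin{equation}\label{eq:psi}
(\rho\Psi_x)_x=-\rho\,(h+V)\,\Psi,\qquad V=\frac{c_0+c_1T}{1+T}.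
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:qstar}, $c_0=-q(-1-\eta)$. Applying \eqref{eq:Lexp} with $j=-1-\eta$ and $j=1-\eta$, where
$(j+1)(j-\mu)$ equals $\eta(\mu+1+\eta)$ and $-c_1$ respectively, we get
\[
e^{(1+\eta)x}(1+T)L\Psi=-c_0+\bigl[\eta(\mu+1+\eta)-k\,q(1-\eta)\bigr]T+k\,c_1T^2 .
\]
Now $q(1-\eta)-q(-1-\eta)=2(\nu-1-2\eta)$, so $q(1-\eta)=2(\nu-1-2\eta)-c_0$. Further,
$\eta(\mu+1+\eta)+c_1=2\mu+4\eta-2=2(\mu+2\eta-1)$. Hence the bracket equals
\[
2(\mu+2\eta-1)-c_1-2k(\nu-1-2\eta)+kc_0=kc_0-c_1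
\]
by the choice of $k$, and the right side is
$-c_0+(kc_0-c_1)T+kc_1T^2=-(1-kT)(c_0+c_1T)$. Therefore $L\Psi=-V\Psi$. Since
$(\rho\Psi_x)_x=\rho(\Psi_{xx}+g\Psi_x)$, this is \eqref{eq:psi}.
\end{proof}

We have $V\ge0$ as soon as $c_0\ge0$, that is, $\nu\ge3+\eta+2/\eta$. The right side is smallest for
$\eta=\sqrt2$, where it equals $\nu_*$. \emph{From now on $\eta=\sqrt2$} (except in
Remark~\ref{rem:six}), so that $c_0=\sqrt2(\nu-\nu_*)$.

\subsection{The key lemma}

\begin{lemma}\label{lem:key}
Let $\nu,\mu\ge\nu_*$, and let $r$ solve \eqref{eq:log} with $r\to0$ as $x\to-\infty$ and $r>0$ near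
$-\infty$. Then
\[
r_x>0\ \text{ on }(-\infty,x_h],\qquad 0<r(x_h)<\tfrac{3\pi}4 .
\]
\end{lemma}

\begin{proof}
The first three steps prove monotonicity and show that $r$ cannot reach $\frac\pi2$ too early. The
last two bound $r_x$, and hence $r(x_h)-\frac\pi2$.

\textbf{Step 1: up to $\frac\pi2$.} As long as $x<x_h$ and $0<r<\frac\pi2$ we have
$(\rho r_x)_x=\rho h\frac{\sin2r}2>0$. Since $\rho r_x\to0$ at $-\infty$ (Lemma~\ref{lem:left}),
$\rho r_x>0$. So one of two cases occurs.
\begin{itemize}
\item[(A)] $0<r<\frac\pi2$ on $(-\infty,x_h)$. Then $r_x>0$ on $(-\infty,x_h]$ and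
$0<r(x_h)\le\frac\pi2$, and we are done.
\item[(B)] There is $x_1<x_h$ with $0<r<\frac\pi2$ on $(-\infty,x_1)$, $r(x_1)=\frac\pi2$ and $r_x>0$
on $(-\infty,x_1]$.
\end{itemize}
Assume (B) from now on. Put $w=r-\frac\pi2$ and $f(w)=\frac{\sin2w}2$, so that
\begin{equation}\label{eq:w}
(\rho w_x)_x=-\rho h f(w).
\end{equation}

\textbf{Step 2: properties of $\Psi$.} Take $\Psi$ and $k$ from Lemma~\ref{lem:psi}; here
$\nu-1-2\sqrt2\ge2$ and $c_0\ge0$, so $k>0$ and $V\ge0$. Let $e^{2x_k}=1/k$; then $\Psi>0$ for $x<x_k$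
and $\Psi<0$ for $x>x_k$. As $x\to-\infty$, $\rho\Psi$ and $\rho\Psi_x$ are $O(e^{(\nu-2-\sqrt2)x})$ and
tend to $0$. Moreover
\begin{equation}\label{eq:kTh}
kT_h=\Bigl(1+\frac{2\sqrt2-1}\mu\Bigr)\frac{\nu}{\nu-1-2\sqrt2}\le1+2\sqrt2,
\end{equation}
since the first factor decreases in $\mu$, the second decreases in $\nu$, and for $\nu=\mu=\nu_*$ the
product is
$\frac{2+4\sqrt2}{2}$. Hence for $x\le x_h$ we have $kT\le kT_h<3+2\sqrt2=\frac{\sqrt2+1}{\sqrt2-1}$,
and therefore
\[
\Psi_x=-e^{-(1+\sqrt2)x}\bigl[(\sqrt2+1)-(\sqrt2-1)kT\bigr]<0\qquad\text{on }(-\infty,x_h].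
\]

\textbf{Step 3: monotonicity.} Let $W=\rho(w\Psi_x-w_x\Psi)$. At $-\infty$ we have $w\to-\frac\pi2$ and
$w_x\to0$, so $W\to0$. By \eqref{eq:psi} and \eqref{eq:w}, wherever $w\ne0$,
\begin{equation}\label{eq:W}
W_x=-\rho\,\Psi\,w\Bigl[h\Bigl(1-\frac{f(w)}w\Bigr)+V\Bigr],\qquad[\cdots]>0\ \text{ for }x<x_h,
\end{equation}
because $f(w)/w<1$.

\emph{Claim: $x_1\ge x_k$.} Otherwise $\Psi>0$ on $(-\infty,x_1]$ and $w<0$ on $(-\infty,x_1)$, so
$W_x>0$ on $(-\infty,x_1)$ and $W(x_1)>0$. But $W(x_1)=-\rho w_x\Psi|_{x_1}<0$, a contradiction. (In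
particular, case (B) cannot occur if $x_k\ge x_h$.)

So $r$ does not reach $\frac\pi2$ before $\Psi$ changes sign. Consequently $\Psi\le0$ on $[x_1,x_h]$
and $W(x_1)=-\rho w_x\Psi|_{x_1}\ge0$. Since $w_x(x_1)>0$, $w$ is positive immediately to the right of
$x_1$; let $x_2\le x_h$ be maximal with $w>0$ on $(x_1,x_2)$. On this
interval \eqref{eq:W} gives $W_x\ge0$, so $W\ge0$ on $[x_1,x_2]$, that is, $w_x\Psi\le w\Psi_x$. At
points with $w>0$ the right side is negative; as $\Psi\le0$, it follows that $w_x>0$ there. So $w$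
increases on $(x_1,x_2)$, hence $w(x_2)>0$, hence $x_2=x_h$ by maximality, and $w_x>0$ also at $x_h$.
Together with (B), $r_x>0$ on $(-\infty,x_h]$.

It remains to bound the overshoot $r(x_h)-\frac\pi2$. We know how much ``time'' is available, since
$x_1\ge x_k$; we now bound the speed.

\textbf{Step 4: speed.} Let $y=r_x>0$. On $(-\infty,x_h]$ we have $h\ge0$, so
\[
y_x\le-gy+\tfrac h2 .
\]
The constant $1$ is a barrier where $2g>h$. Since $2g-h=\frac{(\nu-2)-(\mu-2)T}{1+T}$, this holds for
$x<x_c$, where $e^{2x_c}=\frac{\nu-2}{\mu-2}$. As $y\to0$ at $-\infty$, if $y$ took the value $1$ at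
some $x<\min(x_c,x_h)$, then at the first such point $0\le y_x\le-g+\frac h2<0$, a contradiction. Hence
$y\le1$ for $x\le\min(x_c,x_h)$.

If $\nu\ge\mu$, then $\frac{\nu-2}{\mu-2}\ge\frac\nu\mu$, so $x_c\ge x_h$ and $y\le1$ on
$(-\infty,x_h]$. If $\nu<\mu$, then $x_c<x_h$. At $x_c$ the relations $h=2g$ and $g=h+\tanh x$ give
$h(x_c)=-2\tanh x_c<2$. Since $h$ and $g$ decrease, on $[x_c,x_h]$ we have $h<2$ and
$g\ge g(x_h)=\tanh x_h>-1$, so $y_x\le y+1$ and $1+y(x)\le2e^{x-x_c}$. In both cases, with
$a:=\max(x_h-x_c,0)$, we have for $x\le x_h$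
\begin{equation}\label{eq:speed}
y\le Y:=\begin{cases}1,&x\le x_c,\\2e^{x-x_c}-1,&x_c\le x\le x_h,\end{cases}
\qquad a\le\frac12\log\frac{\nu}{\nu-2},
\end{equation}
the last estimate because $e^{2(x_h-x_c)}=\frac{\nu}{\nu-2}\cdot\frac{\mu-2}\mu$.

\textbf{Step 5: overshoot.} Since $x_k\le x_1<x_h$ and $Y\ge1$,
\[
r(x_h)-\tfrac\pi2=\int_{x_1}^{x_h}y\,dx\le\int_{x_k}^{x_h}Y\,dx
\le(x_h-x_k)+\int_0^a(2e^s-2)\,ds=(x_h-x_k)+2(e^a-1-a).
\]
By \eqref{eq:kTh}, $x_h-x_k=\frac12\log(kT_h)\le\frac12\log(1+2\sqrt2)<\frac12\log4<0.694$. By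
\eqref{eq:speed}, $e^{2a}\le\frac{\nu_*}{\nu_*-2}=1+\frac2{1+2\sqrt2}<1.53<e^{0.43}$, so $a<0.215$,
$e^a<1.24$ and $2(e^a-1-a)\le a^2e^a<0.058$. The sum is less than $0.76<\frac\pi4$.
\end{proof}

\begin{remark}\label{rem:six}
The condition $\nu\ge\nu_*$ is what makes $V\ge0$ at $\eta=\sqrt2$. The other uses of the lower bounds
on $\nu$ and $\mu$ (in \eqref{eq:kTh}, in the decay of $\rho\Psi$ and in Steps 4 and 5) leave some
room. For $\nu,\mu\ge6$, hence in the setting of
Theorem~\ref{thm:main}, one can take $\eta=1$ instead, with simpler formulas: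
\[
\Psi=e^{-2x}-\frac{\mu+1}{\nu-3},\qquad V=\frac{\nu-6+\mu T}{1+T},\qquad \Psi_x=-2e^{-2x}<0 .
\]
Steps 1, 3 and 4 are unchanged ($\rho e^{-2x}\to0$ at $-\infty$), and
$kT_h=\frac{\mu+1}\mu\cdot\frac\nu{\nu-3}\le\frac76\cdot2=\frac73$, $Y\le2\sqrt{3/2}-1<1.45$, so the
overshoot is at most $\frac{1.45}2\log\frac73<0.62<\frac\pi4$.
\end{remark}

\section{Uniqueness: proof of Theorem \ref{thm:sharp}(a)}\label{sec:unique}

Let $m_0,m_1\ge\nu_*$ and let $r$ solve the $(m_0,m_1)$-BVP. Then $r\not\equiv0$ by \eqref{eq:bc}. Since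
$-r$ is also a solution of the BVP, Lemma~\ref{lem:left} allows us to assume $r>0$ near $x=-\infty$. We
show $r(t)=t$. This proves Theorem~\ref{thm:sharp}(a), and with it Theorem~\ref{thm:main}.

\medskip
\noindent\textbf{Matching at $x_h$.} Let $S$ be the reflected solution of Lemma~\ref{lem:reflect}. It
solves the $(m_1,m_0)$-BVP and is not identically zero, so by Lemma~\ref{lem:left} there is
$\varepsilon\in\{1,-1\}$ such that $s:=\varepsilon S$ is positive near $\xi=-\infty$. Apply
Lemma~\ref{lem:key} to $r$ with $(\nu,\mu)=(m_0,m_1)$ and to $s$ with $(\nu,\mu)=(m_1,m_0)$; here both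
parameters must be at least $\nu_*$. Since $\xi_h=-x_h$, both conclusions hold at the same point:
\[
r_x>0,\quad0<r<\tfrac{3\pi}4,\qquad s_\xi>0,\quad0<s<\tfrac{3\pi}4 .
\]
By Lemma~\ref{lem:reflect}, $s_\xi=\varepsilon S_\xi=\varepsilon r_x$, so $\varepsilon=1$. Then
$\ell\pi+\frac\pi2=r+s\in(0,\frac{3\pi}2)$. This is where an overshoot of less than $\frac\pi4$ from
each side is needed: it gives $\ell=0$. Hence
\begin{equation}\label{eq:match}
r(x_h)+s(\xi_h)=\tfrac\pi2,\qquad r(x_h),\,s(\xi_h)\in(0,\tfrac\pi2),\qquad r_x(x_h)=s_\xi(\xi_h).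
\end{equation}

\noindent\textbf{Opposite drifts.} As $r$ and $s$ increase on $(-\infty,x_h]$ and $(-\infty,\xi_h]$,
they take values in $(0,\frac\pi2)$ there, and Lemma~\ref{lem:drift} applies to both. Let
$d=\log\tan r-x$ and $\tilde d=\log\tan s-\xi$. At the matching point \eqref{eq:match} gives
$\tan s=1/\tan r$, and $\xi=-x$,
so $\tilde d=-d$. Moreover
\[
\tilde d_\xi=\frac{s_\xi}{\sin s\cos s}-1=\frac{r_x}{\sin r\cos r}-1=d_x .
\]
So $\tilde d\,\tilde d_\xi=-d\,d_x$, while both products are nonnegative by Lemma~\ref{lem:drift}.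
Therefore $d\,d_x=0$ at $x_h$, and Lemma~\ref{lem:drift} gives $r(t)=t$. \qed

\section{Infinitely many solutions: proof of Theorem \ref{thm:sharp}(b)}\label{sec:many}

By Lemma~\ref{lem:reflect} the solutions of the $(m_0,m_1)$-BVP and of the $(m_1,m_0)$-BVP are in
bijection. So we may assume $\nu:=m_0\in(1,\nu_*)$ and let $\mu:=m_1>1$ be arbitrary. We shoot from the
left end with slope $v$ and count the crossings of $\frac\pi2$. A solution that misses the boundary
condition at the right end runs off to $\pm\infty$, and then the count is finite and stable under small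
changes of $v$; but it is unbounded as $v\to\infty$, so infinitely many $v$ must give solutions of the
BVP.

\subsection{The shooting family}

For $\lambda\ge0$ let
\[
\sigma_\lambda(\xi)=\frac{\lambda^2e^{2\xi}}{1+\lambda^2e^{2\xi}},\qquad
g_\lambda=\nu-1-(A-2)\sigma_\lambda,\qquad h_\lambda=\nu-A\sigma_\lambda .
\]
For $\lambda>0$ these are the coefficients of \eqref{eq:log} at $x=\xi+\log\lambda$. For $\lambda=0$
they are those of the frozen equation \eqref{eq:frozen}.

\begin{lemma}\label{lem:family}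
For each $\lambda\ge0$ there is a solution $R_\lambda$ on $\mathbb R$ of
$R''+g_\lambda R'=h_\lambda\frac{\sin2R}2$ with $e^{-\xi}R_\lambda\to1$ and $R_\lambda'\to0$ as
$\xi\to-\infty$, such that $(R_\lambda,R_\lambda')$ is continuous in
$(\lambda,\xi)\in[0,\infty)\times\mathbb R$. For each $\lambda_0$ there is $L$ with
$0<R_\lambda<\frac\pi2$ for $\xi\le-L$, $0\le\lambda\le\lambda_0$.
\end{lemma}

\begin{proof}
Write $R=e^\xi\varphi$ and $\frac{\sin2z}2-z=z^3\mathcal S(z^2)$ with $\mathcal S$ entire. From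
$R'=e^\xi(\varphi+\varphi')$ and $R''=e^\xi(\varphi+2\varphi'+\varphi'')$ the equation becomes
\[
\varphi''+(\nu+1)\varphi'=e^{2\xi}G,\qquad
G=\frac{\lambda^2\bigl[(A-2)(\varphi+\varphi')-A\varphi\bigr]}{1+\lambda^2e^{2\xi}}
+h_\lambda\,\varphi^3\mathcal S(e^{2\xi}\varphi^2).
\]
Fix $\lambda_0$ and let $0\le\lambda\le\lambda_0$. For $L\ge0$ let $B_L$ be the complete metric space of
continuous pairs $(\varphi,\psi)$ on $(-\infty,-L]$ with $|\varphi-1|\le\frac12$, $|\psi|\le\frac12$,
with the sup metric. Consider the map $(\varphi,\psi)\mapsto(\hat\varphi,\hat\psi)$,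
\[
\hat\psi(\xi)=\int_{-\infty}^\xi e^{-(\nu+1)(\xi-s)}e^{2s}\,G(\lambda,s,\varphi(s),\psi(s))\,ds,\qquad
\hat\varphi(\xi)=1+\int_{-\infty}^\xi\hat\psi(s)\,ds,
\]
where $\psi$ replaces $\varphi'$ in $G$. In the range considered $G$ is bounded by a constant $C$ and is
$C$-Lipschitz in $(\varphi,\psi)$, where $C$ depends only on $\nu,\mu,\lambda_0$. So $|\hat\psi|$ and
$|\hat\varphi-1|$ are at most $Ce^{2\xi}$, and
the images of two elements of $B_L$ differ by at most $Ce^{-2L}$ times their distance. Choose $L$ with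
$Ce^{-2L}\le\frac12$ and $\frac32e^{-L}<\frac\pi2$. Then the map is a contraction of $B_L$ with factor
$\frac12$. Its fixed point satisfies $\varphi'=\psi$ and the differential equation, and $\varphi\to1$,
$\varphi'\to0$ at $-\infty$; also $0<e^\xi\varphi<\frac\pi2$ on $(-\infty,-L]$. The
functions $\lambda^2/(1+\lambda^2e^{2\xi})$ and $\sigma_\lambda$ are Lipschitz in
$\lambda\in[0,\lambda_0]$ uniformly for $\xi\le0$, so the map, and hence its fixed point, is Lipschitz
in $\lambda$ in the sup metric. Thus $(R_\lambda,R_\lambda')$ is continuous on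
$[0,\lambda_0]\times(-\infty,-L]$. Since the coefficients are bounded, $R_\lambda$ extends to
$\mathbb R$, and by continuous dependence on the data at $\xi=-L$ and on the parameter $\lambda$ the
extension is
continuous on $[0,\lambda_0]\times\mathbb R$. For a larger $\lambda_0$, and correspondingly larger $L$,
one finds the same functions: the restriction of a fixed point to a smaller half-line is again a fixed
point.
\end{proof}

For $v>0$ put $r_v(x)=R_{1/v}(x+\log v)$. Then $r_v$ solves \eqref{eq:log}, $r_v\to0$ and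
$e^{-x}r_v\to v$ as $x\to-\infty$. So the $r_v$ are nonconstant and pairwise different, and
$(r_v,r_{v,x})$ is continuous in $(v,x)\in(0,\infty)\times\mathbb R$. Zeros of $r_v-\frac\pi2$ are
simple, since $\frac\pi2$ is a constant solution.

\subsection{The alternative at the right end}

\begin{lemma}\label{lem:right}
There is $x_R>x_h$, depending only on $\nu,\mu$, with the following property. Let $r$ be a nonconstant
solution of \eqref{eq:log} and, for $x>x_h$, let
\[
F=\frac{r_x^2}H-\cos^2r,\qquad H=-h>0 .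
\]
Then $F$ is nondecreasing on $[x_R,\infty)$, and as $x\to\infty$ either $r\to j\frac\pi2$ with $j$ odd
and $F\to0$, or $r\to\pm\infty$ and $F\to\infty$. The second case occurs if and only if $F(x_a)>0$ for
some $x_a\ge x_R$, and then $r_x\ne0$ on $[x_a,\infty)$.
\end{lemma}

\begin{proof}
Since $r_{xx}=-gr_x-H\frac{\sin2r}2$,
\[
F_x=\frac{2r_xr_{xx}}H-\frac{H_x}{H^2}r_x^2+r_x\sin2r=\frac{-2gH-H_x}{H^2}\,r_x^2 .
\]
As $x\to\infty$, $g\to-(\mu-1)$, $H\to\mu$, $H_x\to0$, so the factor tends to $\frac{2(\mu-1)}\mu>0$. Hence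
there are $x_R>x_h$ and $\beta>0$, depending only on $\nu,\mu$, with $F_x\ge\beta r_x^2$ on
$[x_R,\infty)$. Let
$F_\infty=\lim_{x\to\infty}F\in[-1,\infty]$.

Suppose $F_\infty<\infty$. Then $r_x^2=H(F+\cos^2r)$ is bounded and
$\beta\int_{x_R}^\infty r_x^2\le F_\infty-F(x_R)<\infty$. By Lemma~\ref{lem:conv}, $r_x\to0$ and
$r\to j\frac\pi2$. If $j$ were even, then $F_\infty=-1$; as $F\ge-1$ is nondecreasing, $F\equiv-1$ and
$r_x\equiv0$ on $[x_R,\infty)$, so $r$ would be a constant solution there and, by uniqueness,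
everywhere, a contradiction. So $j$ is odd and $F_\infty=0$.

Suppose $F_\infty=\infty$. Then $r_x^2\ge HF\to\infty$, so $r\to\pm\infty$.

Finally, if $F(x_a)>0$ for some $x_a\ge x_R$, then $F_\infty>0$, so $F_\infty=\infty$; and
$r_x^2\ge HF>0$ on $[x_a,\infty)$. Conversely, $F\to\infty$ in the second case.
\end{proof}

Let $U=\{v>0:\ r_v\to\pm\infty\text{ as }x\to\infty\}$. If $v\notin U$, then $r_v$ tends to an odd
multiple of $\frac\pi2$, so $r_v$ solves the BVP.

\subsection{Counting crossings}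

For $v\in U$ let $N(v)$ be the number of zeros of $r_v-\frac\pi2$ on $\mathbb R$.

\begin{lemma}\label{lem:count}
$N$ is finite on $U$, the set $U$ is open, and $N$ is locally constant on $U$.
\end{lemma}

\begin{proof}
Let $v_0\in U$. Write $F_v$ for the function $F$ of $r_v$. Choose $x_a\ge x_R$ with $F_{v_0}(x_a)>0$ and
$r_{v_0}(x_a)\ne\frac\pi2$; this is possible since $F_{v_0}\to\infty$ and $r_{v_0}\to\pm\infty$. For $v$
near $v_0$ we still have $F_v(x_a)>0$, so $v\in U$, and the signs of $r_v(x_a)-\frac\pi2$ and of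
$r_{v,x}(x_a)\ne0$ are unchanged. On $[x_a,\infty)$ the function $r_v$ is strictly monotone and
unbounded,
so $r_v-\frac\pi2$ has one zero in $(x_a,\infty)$ if these two signs are opposite, and none if they
agree. By Lemma~\ref{lem:family} with $\lambda_0=2/v_0$ there is $x_b<x_a$ with $0<r_v<\frac\pi2$ on
$(-\infty,x_b]$ for all $v\in[\frac12v_0,2v_0]$: any $x_b\le-L-\log(2v_0)$ will do.
On $[x_b,x_a]$ the zeros of $r_{v_0}-\frac\pi2$ are simple, hence finite in number, and
none is an endpoint. As $(r_v,r_{v,x})$ depends continuously on $v$, uniformly on $[x_b,x_a]$, the number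
of zeros there is the same for all $v$ near $v_0$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:sharp}(b)]
By Lemma~\ref{lem:family}, $R_0$ solves \eqref{eq:frozen} with $R_0,R_0'\to0$ at $-\infty$ and $R_0>0$
near $-\infty$. Since $\nu<\nu_*$, Proposition~\ref{prop:frozen}(ii) shows that $R_0-\frac\pi2$ has
infinitely many simple zeros. Given $n$, choose a compact interval containing $n$ of them in its
interior. By continuity at $\lambda=0$, $R_\lambda-\frac\pi2$ has at least $n$ sign changes there for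
all small $\lambda>0$. Hence $r_v-\frac\pi2$ has at least $n$ zeros for all sufficiently large $v$.

If only finitely many $v>0$ gave solutions of the BVP, then $(v_1,\infty)\subset U$ for some $v_1$. By
Lemma~\ref{lem:count}, $N$ would be a finite constant on this interval, contradicting $N(v)\ge n$ for
large $v$. So infinitely many of the pairwise different functions $r_v$ solve the BVP.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Siffert} Anna Siffert, \emph{Infinite families of harmonic self-maps of spheres},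
arXiv:1501.06157 (2015).
\end{thebibliography}

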